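# Half-turn labels, and why an indecomposable cofrontier never factors onto an irrational rotation

## 1. Half-turn labels of a plane continuum

We begin with a way of counting half-turns in the plane. A **continuum** is a nonempty compact connected metrizable space; it is nondegenerate if it has more than one point. For $z\in\mathbb R^2$ let $x(z)$ be its first coordinate.

In this section $L\subset\mathbb R^2$ is a nondegenerate continuum that *does not separate the plane*: $\mathbb R^2\setminus L$ is connected. We look at $L$ from a point $p\notin L$ and follow the direction from $p$ to $w$ as $w$ runs through $L$. Since $L$ need not contain a single path, we must first know that the angle can be followed at all.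

One consequence of the Riemann mapping theorem will be used twice. *Exhaustion:* let $\Omega\subset S^2$ be open and connected, let $S^2\setminus\Omega$ be connected with more than one point, and let $e\in\Omega$. Then $\Omega$ is simply connected, so there is a conformal map of the open unit disc onto $\Omega$ sending $0$ to $e$. The images of the closed discs of radius $1-\frac1{n+1}$ are closed Jordan discs $D_1\subset D_2\subset\cdots$ with $e\in\operatorname{int}D_1$, $D_n\subset\operatorname{int}D_{n+1}$ and $\bigcup_nD_n=\Omega$.

**Lemma 1 (disc neighborhoods).** Every neighborhood of $L$ contains an open set $V\supset L$ that is homeomorphic to an open disc.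

*Proof.* Put $S^2=\mathbb R^2\cup\{\infty\}$ and $\Omega=S^2\setminus L$. Since $L$ is bounded, $\infty$ is in the closure of the connected set $\mathbb R^2\setminus L$, so $\Omega$ is connected. Its complement $L$ is connected with more than one point. Exhaust $\Omega$ by Jordan discs $D_n$ with $\infty\in\operatorname{int}D_1$. By Schoenflies, $S^2\setminus D_n$ is an open disc; it contains $L$ and misses $\infty$. If $W\supset L$ is open, the compact set $S^2\setminus W\subset\Omega$ is covered by the increasing open sets $\operatorname{int}D_n$, so $S^2\setminus D_n\subset W$ for large $n$. $\square$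

**Definition (half-turn label).** Let $p\notin L$. Choose a disc neighborhood $V$ of $L$ missing $p$. On the simply connected set $V$ the direction $(w-p)/|w-p|$ has a continuous argument. Its restriction $\vartheta:L\to\mathbb R$ is called a *determination of $\arg(w-p)$ on $L$*. It is unique up to a constant in $2\pi\mathbb Z$, because $L$ is connected. If $x(w)\neq x(p)$, then $\cos\vartheta(w)\ne0$, so there is exactly one integer $n_p(w)$ with $|\vartheta(w)-\pi n_p(w)|<\pi/2$. It is even if $x(w)>x(p)$ and odd if $x(w)<x(p)$. For $w,w'\in L$ with $x(w)\ne x(p)\neq x(w')$ put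
$$\mathcal W(L,p;w,w')=n_p(w')-n_p(w).$$
Changing $\vartheta$ by $2\pi m$ changes both integers by $2m$, so the label does not depend on the choice.

*Examples.* Let $p=0$. For the segment $L=[-1,1]\times\{1\}$ from $w=(-1,1)$ to $w'=(1,1)$ the angle goes from $3\pi/4$ down to $\pi/4$, so $n_p(w)=1$, $n_p(w')=0$ and the label is $-1$: *$L$ passes over $p$*. For $[-1,1]\times\{-1\}$ the angle goes from $-3\pi/4$ up to $-\pi/4$, and the label is $+1$: *$L$ passes under $p$*. For the spiral arc $\{(1+s)e^{is}:0\le s\le2\pi\}$ with $w$ at $s=0$ and $w'$ at $s=2\pi$, we may take $\vartheta=s$, and the label is $2$.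

**Lemma 2 (moving the viewpoint).** Let $\sigma$ be a closed segment disjoint from $L$ and let $w,w'\in L$. If $x(p)\ne x(w)$ and $x(p)\neq x(w')$ for all $p\in\sigma$, then $\mathcal W(L,p;w,w')$ is the same for all $p\in\sigma$.

*Proof.* By Lemma 1 there is a disc neighborhood $V$ of $L$ missing $\sigma$. The set $\sigma\times V$ is simply connected, so $\arg(u-p)$ has a continuous lift on it. For each $p$ this restricts to a determination on $L$. Its values at $w$ and at $w'$ are continuous in $p$ and avoid $\frac\pi2+\pi\mathbb Z$, so $n_p(w)$ and $n_p(w')$ are constant along $\sigma$. $\square$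

Now take two disjoint continua $K,K'$ and a homeomorphism $\kappa:K\to K'$. Suppose first that both are graphs of continuous functions over the same interval, $K'$ being the upper one. Let $z_i,z_j,z_l\in K$ be such that $x(z_j)$ is strictly between $x(\kappa z_i)$ (left) and $x(\kappa z_l)$ (right), and $x(\kappa z_j)$ is strictly between $x(z_i)$ (left) and $x(z_l)$ (right). Then $K'$ crosses the vertical line through $z_j$ once, above $z_j$, so $\mathcal W(K',z_j;\kappa z_i,\kappa z_l)=-1$. And $K$ crosses the vertical line through $\kappa z_j$ once, below $\kappa z_j$, so $\mathcal W(K,\kappa z_j;z_i,z_l)=+1$. If you are above me, I am below you, and the two labels differ.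

For general continua one triple of points does not suffice. Let $K$ be the segment $[-10,10]\times\{0\}$ together with the hair $\{0\}\times[0,\frac12]$, with $z_0=(-10,0)$, $z_1=(0,\frac12)$, $z_2=(10,0)$: a tripod with center $(0,0)$ and these three tips. Let $K'$ be the tripod with center $(-11,1)$ and the three legs

- up to $\kappa z_0=(-11,2)$;
- right along $y=1$ to $\kappa z_2=(10,1)$;
- down to $(-11,-1)$ and then right along $y=-1$ to $\kappa z_1=(\frac12,-1)$.

The two tripods are disjoint, and $\kappa$ extends to a homeomorphism $K\to K'$. Seen from $z_1$, the part of $K'$ from $\kappa z_0$ to $\kappa z_2$ passes over, so $\mathcal W(K',z_1;\kappa z_0,\kappa z_2)=-1$. Seen from $\kappa z_1$, the part of $K$ from $z_0$ to $z_2$ also passes over, so $\mathcal W(K,\kappa z_1;z_0,z_2)=-1$. Each passes over the other, and the labels agree. The next lemma says that with five points such agreement cannot persist.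

**Lemma 3 (five points).** Let $K,K'\subset\mathbb R^2$ be disjoint nondegenerate continua, neither of which separates the plane. Let $\kappa:K\to K'$ be a homeomorphism and $z_0,\dots,z_4\in K$ points such that for all $a\ne b$ the number $x(\kappa z_b)-x(z_a)$ is nonzero and has the sign of $b-a$. Then it is impossible that
$$\mathcal W(K',z_j;\kappa z_i,\kappa z_l)=\mathcal W(K,\kappa z_j;z_i,z_l)\qquad\text{for all }0\le i<j<l\le4.\tag{1}$$

*Proof.* **One angle for all pairs.** We first measure both sides of (1) with the same function. By Lemma 1, $K$ and $K'$ have disjoint disc neighborhoods $V$ and $V'$. Lifting $\arg(w'-w)$ on the simply connected set $V\times V'$ gives a continuous $\Theta:K\times K\to\mathbb R$ such that $\Theta(z,z')$ is an argument of $\kappa z'-z$. For $a\ne b$ let $\Lambda(a,b)$ be the integer with $|\Theta(z_a,z_b)-\pi\Lambda(a,b)|<\pi/2$; it exists because $x(\kappa z_b)\ne x(z_a)$. By the sign hypothesis, $\Lambda(a,b)$ is even if $b>a$ and odd if $b<a$.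

**Both sides of (1) in terms of $\Lambda$.** The function $\kappa z'\mapsto\Theta(z_j,z')$ is a determination of $\arg(w-z_j)$ on $K'$. So the left side of (1) is $\Lambda(j,l)-\Lambda(j,i)$. Since $z-\kappa z_j=-(\kappa z_j-z)$, the function $z\mapsto\Theta(z,z_j)+\pi$ is a determination of $\arg(z-\kappa z_j)$ on $K$. It gives the integers $\Lambda(l,j)+1$ at $z_l$ and $\Lambda(i,j)+1$ at $z_i$. So the right side of (1) is $\Lambda(l,j)-\Lambda(i,j)$.

**An odd skew table.** Now we compare parities. Put $A(a,b)=\Lambda(a,b)-\Lambda(b,a)$. Of the two terms one is even and one is odd, so $A(a,b)$ is odd; clearly $A(b,a)=-A(a,b)$. If (1) holds, then $A(j,l)=A(j,i)$ whenever $i<j<l$. For $j\in\{1,2,3\}$ there are indices on both sides of $j$, so all $A(j,m)$ with $m\neq j$ equal one number $r_j$, which is odd. But then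
$$r_1=A(1,2)=-A(2,1)=-r_2,\qquad r_1=A(1,3)=-A(3,1)=-r_3,\qquad r_2=A(2,3)=-A(3,2)=-r_3 .$$
The first two give $r_2=r_3$, the third gives $r_2=-r_3$, so $r_2=0$, which is not odd. $\square$

The two outer points $z_0$ and $z_4$ only serve to give $1,2,3$ neighbors on both sides; the contradiction needs three interior indices, since two of them yield only $r_1=-r_2$.

This lemma is the trap in which the proof below ends. Starting from a hypothetical dynamical system we shall manufacture a continuum $K$ and a homeomorphism $\kappa$ for which (1) holds for every triple.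

## 2. Cofrontiers over an irrational rotation

Let $\mathbb T^1=\mathbb R/\mathbb Z$ and let $\mathbb A=\mathbb T^1\times\mathbb R$ be the open annulus.

**Definition.** A *cofrontier* is a compact connected set $C\subset\mathbb A$ such that $\mathbb A\setminus C$ has exactly two components, one containing $\mathbb T^1\times(-\infty,-t)$ and the other containing $\mathbb T^1\times(t,\infty)$ for all sufficiently large $t$, and $C$ is the common boundary of both.

The circle $\mathbb T^1\times\{0\}$ is a cofrontier. A circle with a hair attached on its upper side is not, since the tip of the hair is not in the boundary of the lower component. A less trivial example: let $J=\{0\}\times[-1,1]$, let $S=\{(x,\sin\frac{2\pi}x):0<x<1\}$, and let $C=J\cup S\subset\mathbb A$. As $x\to1$ the curve $S$ comes to $(1,0)=(0,0)\in J$. The complement consists of the points above $S$ together with $\{0\}\times(1,\infty)$, which form a connected set, and the analogous points below. Every point of $S$ is a limit of points just above and just below it, and every point of $J$ is a limit of points of $S$. So $C$ is the boundary of both components.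

**Definition.** A continuum is *indecomposable* if it is not the union of two proper subcontinua, and *decomposable* otherwise.

An arc is decomposable: $[0,1]=[0,\frac12]\cup[\frac12,1]$. An indecomposable example, only to illustrate the word: let $\Sigma$ be the inverse limit of circles $\mathbb T^1$ under the maps $x\mapsto2x$, with projections $\pi_n:\Sigma\to\mathbb T^1$, $2\pi_{n+1}=\pi_n$. Suppose $\Sigma=A\cup B$ with proper subcontinua. A closed set all of whose projections are onto is $\Sigma$, and if $\pi_n(A)\ne\mathbb T^1$ then $\pi_m(A)\ne\mathbb T^1$ for $m\ge n$. So for some $n$ both $\pi_n(A)$ and $\pi_n(B)$ lie in proper closed arcs. The preimage of a proper closed arc under doubling is two disjoint arcs of length less than $\frac12$, and the connected set $\pi_{n+1}(A)$ lies in one of them; likewise for $B$. Two arcs of length less than $\frac12$ do not cover the circle, but $\pi_{n+1}(A)\cup\pi_{n+1}(B)=\mathbb T^1$, a contradiction.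

**Definition.** For irrational $\rho$ let $R_\rho(x)=x+\rho$ on $\mathbb T^1$. If $\varphi$ is a homeomorphism of $\mathbb A$ with $\varphi(C)=C$, then $\varphi|_C$ is *semiconjugate* to $R_\rho$ if there is a continuous surjection $h:C\to\mathbb T^1$ with $h\varphi=R_\rho h$ on $C$. A map is *monotone* if all its fibers are connected.

The question, raised by Tobias Jäger and Andres Koropecki in "Poincaré theory for decomposable cofrontiers", arXiv:1506.01096 (2015), is this: *can an indecomposable cofrontier which is invariant by a homeomorphism be semiconjugate to an irrational rotation?* The answer is no.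

**Theorem 1.** There are no indecomposable cofrontier $C\subset\mathbb A$, homeomorphism $\varphi:\mathbb A\to\mathbb A$ with $\varphi(C)=C$, and irrational $\rho$ such that $\varphi|_C$ is semiconjugate to $R_\rho$.

**Theorem 2.** Let $C$ be any cofrontier, $\varphi$ a homeomorphism of $\mathbb A$ with $\varphi(C)=C$, and suppose $\varphi|_C$ is semiconjugate to some irrational rotation. Then there are an irrational $\alpha$ and a *monotone* continuous surjection $g:C\to\mathbb T^1$ with $g\varphi=R_\alpha g$ on $C$; in particular $C$ is decomposable. Moreover, a continuous map $h':C\to\mathbb T^1$ is a semiconjugacy from $\varphi|_C$ to an irrational rotation if and only if $h'=d\,g+u\pmod 1$ with $d\in\mathbb Z\setminus\{0\}$ and $u:C\to\mathbb R$ continuous, $u\circ\varphi=u$; the rotation is then $R_{d\alpha}$.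

Theorem 1 follows at once from Theorem 2. We look at the two cofrontiers above. On $C=\mathbb T^1\times\{0\}$ with $\varphi(x,y)=(x+\alpha,y)$, the map $g(x,0)=x$ is a monotone semiconjugacy. Continuous $\varphi$-invariant functions are constant there, so Theorem 2 lists the semiconjugacies $dx+\text{const}$, $d\neq0$. For $d=2$ the fibers are pairs of points: a semiconjugacy need not be monotone, even on a circle. On $C=J\cup S$ no semiconjugacy exists for any $\varphi$. Indeed, $J$ is the set of points where $C$ is not locally connected, so $\varphi(J)=J$. A homeomorphism of the arc $J$ has a fixed point $z$, and $h(z)=h(\varphi z)=h(z)+\rho$ is impossible.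

For a *monotone* semiconjugacy the question is easy.

**Lemma 4.** If $C$ is compact and $g:C\to\mathbb T^1$ is a monotone continuous surjection, then $C$ is the union of two proper subcontinua.

*Proof.* Let $I\subset\mathbb T^1$ be a closed arc. If $g^{-1}(I)=A\sqcup B$ with $A,B$ closed and nonempty, every fiber over $I$, being connected, lies in $A$ or in $B$. So $g(A)$ and $g(B)$ are disjoint nonempty closed sets covering $I$, a contradiction. Hence $g^{-1}(I)$ is a continuum. Apply this to two proper closed arcs covering $\mathbb T^1$. $\square$

So the sensible plan is to take an arbitrary semiconjugacy and repair it until it is monotone. We use the following textbook facts.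

- $\mathbb T^1$ is an ANR: a continuous map to $\mathbb T^1$ from a closed subset of a metrizable space extends to a neighborhood.
- The Riemann mapping, Schoenflies and annulus theorems in dimension 2.
- In a rectangle, two paths joining opposite pairs of sides meet.
- A homeomorphism of a closed annulus that preserves each boundary circle and acts trivially on $\pi_1$ is isotopic to the identity.
- Cut-wire: if $A,B$ are closed in a compact metrizable space and no component meets both, the space is a disjoint union of two closed sets, one containing $A$ and the other containing $B$.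
- Boundary bumping: if $F$ is a proper closed subset of a continuum, every component of $F$ meets $\partial F$.
- If $Q$ is a connected subset of a connected space $X$ and $X\setminus Q=M\sqcup N$ is a separation, then $Q\cup M$ is connected.
- A decreasing intersection of continua is a continuum; so is a Hausdorff limit of continua.
- The Baire category theorem and Zorn's lemma.

## 3. Unwrapping: the two-ended space $X$ and the function $k$

Let $C,\varphi,h,\rho$ satisfy $h\varphi=R_\rho h$ on $C$. Let $U^+$ and $U^-$ be the upper and lower components of $\mathbb A\setminus C$. Let $E:\mathbb R^2\to\mathbb A$ be the universal covering, $T(x,y)=(x+1,y)$, $\tilde C=E^{-1}(C)$, $\tilde U^\pm=E^{-1}(U^\pm)$, and choose $t_0$ with $\tilde C\subset\mathbb R\times[-t_0,t_0]$.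

Each $\tilde U^\pm$ is path connected: from any of its points, lift a path in $U^\pm$ that leads to the half-annulus near the end, and note that the preimage of the half-annulus is a half-plane. Since $C=\partial U^+$ and $U^+$ is open, $C$ has empty interior, and so has $\tilde C$.

Let $X=\tilde C\cup\{-\infty,+\infty\}$, where the sets $\{x>r\}$ (with $+\infty$) and $\{x<-r\}$ (with $-\infty$), $r\to\infty$, are the neighborhoods of the ends. As $\tilde C$ is closed in $\mathbb R\times[-t_0,t_0]$, $X$ is compact and metrizable.

**Step 1: $X$ is a continuum.** The purpose is to be able to use connectedness although $\tilde C$ is not compact. In $S^2=\mathbb A\cup\{e_-,e_+\}$ the set $\Omega^+=U^+\cup\{e_+\}$ is open and connected. Its complement $C\cup U^-\cup\{e_-\}$ is the closure of the connected set $U^-\cup\{e_-\}$, because $C=\partial U^-$; so it is connected. By exhaustion (Section 1) $\Omega^+$ is the increasing union of the interiors of closed Jordan discs $D_n^+$ containing $e_+$ in their interior. Likewise $\Omega^-=U^-\cup\{e_-\}$ is exhausted by discs $D_n^-$. Put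
$$A_n=S^2\setminus(\operatorname{int}D_n^+\cup\operatorname{int}D_n^-).$$
These are compact subsets of $\mathbb A$ that decrease to $S^2\setminus(\Omega^+\cup\Omega^-)=C$. Retracting the disjoint punctured discs $D_n^\pm\setminus\{e_\pm\}$ radially onto their boundaries shows that $A_n$ is a deformation retract of $\mathbb A$. So $A_n$ is path connected and $A_n\hookrightarrow\mathbb A$ is an isomorphism on $\pi_1$; hence $E^{-1}(A_n)$ is path connected. It is closed, $T$-invariant and has bounded $y$-coordinate, so $E^{-1}(A_n)\cup\{\pm\infty\}$, with ends defined as for $X$, is a continuum. $X$ is the decreasing intersection of these continua.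

**Step 2: $h$ has a degree.** We write $h$ as a multiple of the angle coordinate plus a real function. Since $\mathbb T^1$ is an ANR, $h$ extends continuously to a neighborhood of $C$, hence to some $A_n$. Let $d$ be the degree of the extension on $\pi_1(A_n)=\pi_1(\mathbb A)=\mathbb Z$, and let $\mathrm{pr}$ be the first coordinate on $\mathbb A$. The extension minus $d\,\mathrm{pr}$ is trivial on $\pi_1$ and lifts to $\mathbb R$. So
$$h=d\,\mathrm{pr}+g_0\pmod 1,\qquad g_0:C\to\mathbb R\text{ continuous}.$$

**Step 3: $d\ne0$.** If $d=0$, then $g_0\varphi-g_0-\rho$ is continuous and integer valued on the connected set $C$, hence a constant $m$. Then $g_0\varphi^n=g_0+n(\rho+m)$ with $\rho+m\ne0$, which is unbounded in $n$, whereas $g_0$ is bounded.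

**Step 4: $\varphi$ acts trivially on $\pi_1(\mathbb A)$.** Let $\tilde h=d\,x+g_0\circ E$ on $\tilde C$, a lift of $h\circ E$. Let $\tilde\varphi$ be a lift of $\varphi$; then $\tilde\varphi T=T^\varepsilon\tilde\varphi$ with $\varepsilon=\pm1$, and we want $\varepsilon=1$. The function $f=\tilde h\tilde\varphi-\tilde h-\rho$ is continuous and integer valued on $\tilde C$, and $f(Tz)=f(z)+(\varepsilon-1)d$. If $\varepsilon=-1$, then $f(Tz)=f(z)-2d$ with $d\neq 0$. Since $f$ is bounded on $\tilde C\cap\{0\le x\le1\}$, it tends to $+\infty$ at one end of $\tilde C$ and to $-\infty$ at the other. Then $\{f\le0\}$ together with the latter end is nonempty, proper, and both open and closed in $X$, which contradicts Step 1. So $\varepsilon=1$.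

**Step 5: the function $k$.** Now $f$ is $T$-invariant, so it descends to a continuous integer-valued function on the connected set $C$, and is a constant. Dividing by $d$, put $k=\tilde h/d$ and $D=\max|g_0|/|d|$. On $\tilde C$,
$$kT=k+1,\qquad k\tilde\varphi=k+\alpha,\qquad|k-x|\le D,\qquad\alpha\notin\mathbb Q,\tag{2}$$
and therefore, for $z,w\in\tilde C$,
$$\bigl|(x(w)-x(z))-(k(w)-k(z))\bigr|\le2D.\tag{3}$$
In particular $k\to\pm\infty$ at $\pm\infty$, and $k(\tilde C)=\mathbb R$ because $X$ is connected.

**Step 6: the group $G$.** Let $G=\langle T,\tilde\varphi\rangle$, which is commutative since $\varepsilon=1$. As $\alpha$ is irrational, $\tilde\varphi^nT^m$ is determined by $s=n\alpha+m$, and we call it $\gamma_s$. So $\gamma_1=T$, $\gamma_s\gamma_t=\gamma_{s+t}$ and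
$$k\gamma_s=k+s .$$
We identify $G$ with the dense subgroup $\mathbb Z\alpha+\mathbb Z$ of $\mathbb R$. Each $\gamma_s$ extends to a homeomorphism of $X$ fixing $\pm\infty$.

## 4. $X$ is irreducible between its two ends

That $C$ is the *common* boundary of $U^+$ and $U^-$ enters through the next lemma.

**Lemma 5.** A subcontinuum $Y\subset X$ containing $-\infty$ and $+\infty$ equals $X$.

*Proof.* **A path through the gap.** If $Y\ne X$, there is a point of $\tilde C$ not in $Y$, and we drill a path from top to bottom there. Let $c\in\tilde C\setminus Y$ and let $B$ be an open round disc about $c$ missing $Y$. It meets $\tilde U^+$ and $\tilde U^-$, because $c$ is in the boundary of both. Let $t'=t_0+1$. Running through $\tilde U^+$, then $B$, then $\tilde U^-$, we get a path from $\{y=t'\}$ to $\{y=-t'\}$ that misses $Y$. Replace its $y$-coordinate by its truncation to $[-t',t']$; points that are moved land on $|y|=t'$, which misses $\tilde C$. So we may assume that the path lies in $(-r,r)\times[-t',t']$ for some $r$, still joins top to bottom and still misses $Y$.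

**No component crosses the rectangle.** Let $F=Y\cap([-r,r]\times[-t',t'])$, a compact set. Suppose a component $F_0$ of $F$ meets both vertical sides. Choose $\eta>0$ smaller than the distance from $F_0$ to the path. As $F_0$ is connected, any two of its points are joined by a chain in $F_0$ with steps shorter than $\eta$. Each segment of the chain lies in the convex set (disc of radius $\eta$ about a point of $F_0$) $\cap$ (rectangle), which misses the path. So there is a polygonal path in the rectangle joining the vertical sides and missing our path, against the crossing fact.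

**Splitting $Y$.** By cut-wire, $F=F_L\sqcup F_R$ with $F_L,F_R$ closed, $F\cap\{x=-r\}\subset F_L$ and $F\cap\{x=r\}\subset F_R$. Then
$$\{-\infty\}\cup(Y\cap\{x\le-r\})\cup F_L,\qquad\{+\infty\}\cup(Y\cap\{x\ge r\})\cup F_R$$
are closed, nonempty and cover $Y$. They are disjoint: $F_R$ meets $\{x\le-r\}$ at most in $F\cap\{x=-r\}\subset F_L$, hence not at all, and similarly on the other side. So $Y$ is disconnected, a contradiction. $\square$

**Lemma 6.** If $Q\subset X$ is a subcontinuum containing $+\infty$ or $-\infty$, then $X\setminus Q$ is connected.

*Proof.* Say $+\infty\in Q\neq X$; then $-\infty\notin Q$ by Lemma 5. Let $X\setminus Q=M\sqcup N$ be a separation with $-\infty\in M$. Then $Q\cup M$ is connected, and it is closed because $N$ is open in $X$. It contains $\pm\infty$, so it equals $X$ by Lemma 5 and $N=\emptyset$, a contradiction. The other case is symmetric, and $Q=X$ is trivial. $\square$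

## 5. The parts of $X$ reached from the ends, and the monotone factor when they meet

To make the level sets connected, the natural idea is to measure a point not by $k$ but by how far one must raise the level before the point can be reached from an end.

**Definition.** For $b\in\mathbb R$ let $P_b$ be the component of $\{-\infty\}\cup\{k\le b\}$ containing $-\infty$. For $a\in\mathbb R$ let $Q_a$ be the component of $\{+\infty\}\cup\{k\ge a\}$ containing $+\infty$.

These are continua, $P_b$ increases with $b$, $Q_a$ decreases with $a$, and $\gamma_sP_b=P_{b+s}$, $\gamma_sQ_a=Q_{a+s}$ for $s\in G$. If $\tilde C=\mathbb R\times\{0\}$ and $k=x$, then $P_b$ is the half-line $x\le b$ with $-\infty$, and $Q_a$ is the half-line $x\ge a$ with $+\infty$. In general exactly one of the following holds: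

- **(I)** $P_b\cap Q_a\ne\emptyset$ for some $a,b\in\mathbb R$;
- **(II)** $P_b\cap Q_a=\emptyset$ for all $a,b\in\mathbb R$.

Assume (I) until the classification is finished, and fix such $a,b$. The continuum $P_b\cup Q_a$ contains both ends, so it is $X$ by Lemma 5. Applying $\gamma_t$ gives $P_{b+t}\cup Q_{a+t}=X$ for all $t\in G$. For $t\in G$ put $O_t=X\setminus Q_{a+t}$ and $L_t=\overline{O_t}$. The set $O_t$ is open, contains $-\infty$ and is connected by Lemma 6, so $L_t$ is a continuum. We have
$$\{k<a+t\}\subset O_t\subset L_t\subset P_{b+t}\subset\{k\le b+t\}\cup\{-\infty\},\quad\gamma_sL_t=L_{t+s},\quad O_t\subset O_{t'}\ (t<t').\tag{4}$$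
When $\tilde C=\mathbb R\times\{0\}$ and $k=x$, $O_t$ is $\{x<a+t\}$ and $L_t$ is $\{x\le a+t\}$, each together with $-\infty$.

**Step 1: $L_t\ne L_{t'}$ for $t<t'$.** This says that the sets really move. If $L_t=L_{t'}$, put $s=t'-t$; then $\gamma_sL_t=L_t$, so $L_{t+ns}=L_t$ for all $n\ge0$. By (4), $\{k<a+t+ns\}\subset L_t\subset\{k\le b+t\}\cup\{-\infty\}$ for all $n$. As $k(\tilde C)=\mathbb R$, this is absurd for large $n$.

**Step 2: $L_t\subset O_{t'}$ for $t<t'$.** This gives the strict nesting that makes the new function continuous. Otherwise $L_t\cap Q_{a+t'}\neq\emptyset$, and the continuum $L_t\cup Q_{a+t'}$ contains both ends, so it is $X$. Then $O_{t'}=X\setminus Q_{a+t'}\subset L_t$, so $L_{t'}\subset L_t\subset L_{t'}$, against Step 1.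

**Step 3: for $t<t'$ the set $N=\overline W$, $W=O_{t'}\setminus L_t$, is a continuum.** This will make the fibers connected. The set $W$ is open. It is nonempty, since otherwise $O_{t'}\subset L_t$ and $L_{t'}=L_t$. Let $R_0=\overline{X\setminus L_{t'}}$. By (4), $+\infty\notin L_{t'}$, so by Lemma 6 $R_0$ is a continuum containing $+\infty$.

Since $L_t\subset O_{t'}$, we have $O_{t'}=(O_{t'}\cap L_t)\cup W=L_t\cup W$. Taking closures, $L_{t'}=L_t\cup N$, so $L_t\cup N$ is connected. Next,
$$X\setminus L_t=W\cup(L_{t'}\setminus O_{t'})\cup(X\setminus L_{t'}),\qquad L_{t'}\setminus O_{t'}\subset(L_t\cup N)\setminus O_{t'}\subset N .$$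
Hence $\overline{X\setminus L_t}=N\cup R_0$, which is connected by Lemma 6.

Suppose $N=N_1\sqcup N_2$ with $N_1,N_2$ closed and nonempty. Then $L_t\cup N_1$ is connected. For if it is $A\sqcup B$ with $A,B$ closed and nonempty and, say, $L_t\subset A$, then $B\subset N_1$, and $B\sqcup(A\cup N_2)$ is a partition of $L_t\cup N$ into two nonempty closed sets, which is impossible. In the same way, with $R_0$ for $L_t$, the set $N_1\cup R_0$ is connected. So $L_t\cup N_1\cup R_0$ is a continuum containing both ends and equals $X$ by Lemma 5. Therefore $N_2\subset L_t\cup R_0$. But $N_2$ is nonempty and relatively open in $N=\overline W$, so it meets $W$. Here $W\cap L_t=\emptyset$, and $W\cap R_0=\emptyset$ because $W$ is open and contained in $L_{t'}$. This is a contradiction.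

**Step 4: the repaired function.** We read off a level from the nested family. For $z\in\tilde C$ put
$$m(z)=\inf\{t\in G:z\in L_t\},\qquad m(\pm\infty)=\pm\infty .$$
If $z\in L_t$, then $t\ge k(z)-b$, and if $t>k(z)-a$, then $z\in L_t$, both by (4). So $k-b\le m\le k-a$. From $\gamma_sL_t=L_{t+s}$ we get $m\gamma_s=m+s$ on $\tilde C$. For $c\in\mathbb R$,
$$\{m<c\}=\bigcup_{t<c}O_t,\qquad\{m\le c\}=\bigcap_{t>c}L_t\qquad(t\in G).$$
Indeed, if $z\in O_t$ with $t<c$, then $m(z)\le t<c$. If $m(z)<c$, then $z\in L_t$ for some $t<c$, and $L_t\subset O_{t'}$ for $t<t'<c$ in $G$ by Step 2. If $z\in L_t$ for all $t>c$, then $m(z)\le c$ as $G$ is dense. If $m(z)\le c<t$, then $z\in L_{t''}$ for some $t''<t$, and $L_{t''}\subset L_t$. The end $-\infty$ is in all these sets and $+\infty$ in none. So $\{m<c\}$ is open and $\{m\le c\}$ is closed, and $m:X\to[-\infty,\infty]$ is continuous; it is onto because $X$ is connected.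

**Step 5: its fibers are connected.** From Step 4, $m^{-1}(c)=\bigcap_{t<c<t'}(L_{t'}\setminus O_t)$. For $t<t_1<c<t_1'<t'$ in $G$,
$$L_{t_1'}\setminus O_{t_1}\subset O_{t'}\setminus L_t\subset\overline{O_{t'}\setminus L_t}\subset L_{t'}\setminus O_t .$$
The first inclusion is Step 2 twice, and the last holds because $O_t$ is open and contained in $L_t$. Taking sequences in $G$ that increase, respectively decrease, strictly to $c$, we see that $m^{-1}(c)$ is the decreasing intersection of the sets $\overline{O_{t'}\setminus L_t}$, which are continua by Step 3. So $m^{-1}(c)$ is a continuum.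

**Step 6: the monotone factor.** Since $mT=m+1$ and $m\tilde\varphi=m+\alpha$, $m$ induces a continuous surjection $g:C\to\mathbb T^1$ with $g\varphi=R_\alpha g$. As $m^{-1}(c+n)=T^nm^{-1}(c)$, the fibers of $g$ are the sets $E(m^{-1}(c))$, which are connected. So $g$ is monotone, and $C$ is decomposable by Lemma 4.

**Step 7: classification of all semiconjugacies.** *If.* Let $h'=dg+u$ mod $1$ with $d\in\mathbb Z\setminus\{0\}$, $u$ continuous and $u\varphi=u$. Then $h'\varphi=h'+d\alpha$, and $d\alpha$ is irrational. The set $h'(C)$ is nonempty, compact and $R_{d\alpha}$-invariant. Orbits of $R_{d\alpha}$ are dense, so $h'$ is onto.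

*Only if.* Let $h'\varphi=R_{\rho'}h'$ with $\rho'$ irrational. Section 3 applied to $h'$, with the same $\tilde\varphi$, gives a lift $\tilde h'=d'x+(\text{bounded, }T\text{-invariant})$ with $d'\neq0$ and $\tilde h'\tilde\varphi=\tilde h'+\tilde\rho'$, $\tilde\rho'\equiv\rho'$ mod $1$. Now $\tilde h'-d'm$ is continuous and $T$-invariant on $\tilde C$, and it is bounded, because $\tilde h'-d'x$, $x-k$ and $k-m$ are. Under $\tilde\varphi$ it changes by the constant $\tilde\rho'-d'\alpha$, which must be $0$ by boundedness. So it induces a continuous $\varphi$-invariant $u:C\to\mathbb R$ with $h'=d'g+u$ mod $1$, and $\rho'=d'\alpha$ mod $1$.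

This proves Theorem 2 in case (I). In case (II) the construction breaks down at once.

**Lemma 7.** In case (II) all $P_b$ and all $Q_a$ have empty interior in $X$.

*Proof.* Suppose $P_b$ has nonempty interior. As $+\infty\notin P_b$, the set $S=\overline{X\setminus P_b}$ is a continuum (Lemma 6) containing $+\infty$, and $S\ne X$. So $-\infty\notin S$ by Lemma 5. Then $S$ misses a neighborhood of $-\infty$, so $k$ is bounded below on $S\cap\tilde C$ by some $a$, and $S\subset Q_a$. As $X=P_b\cup S$ is connected and both sets are closed and nonempty, they meet, so $P_b\cap Q_a\ne\emptyset$, against (II). The statement for $Q_a$ is symmetric. $\square$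

So in case (II) every $O_t=X\setminus Q_{a+t}$ is dense, every $L_t$ is $X$, and the infimum defining $m$ is $-\infty$ everywhere. Nothing is left to repair. **It remains to show that case (II) is impossible.** From now on assume (II). Connectedness from the ends gives nothing any more; instead we shall use long compact pieces of $\tilde C$ that miss both ends, and their position in the plane.

## 6. Replacing $\varphi$ by a map isotopic to the identity

Half-turn labels are to be transported by $\varphi$, and for this we want to move $\varphi$ continuously to the identity. Only $\varphi|_C$ matters, so we may change $\varphi$ far from $C$.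

**Step 1: preserving the ends.** Condition (II) involves only $X$ and $k$. Replacing $\varphi$ by $\varphi^2$ changes neither; it replaces $\tilde\varphi$ by $\tilde\varphi^2$ and $\alpha$ by $2\alpha$. So we may assume that $\varphi$ preserves both ends of $\mathbb A$. It acts trivially on $\pi_1(\mathbb A)$ by Section 3, Step 4.

**Step 2: a homeomorphism of a closed annulus.** Choose $t_1$ with $C\subset\mathbb T^1\times(-t_1,t_1)$ and $t_2>t_1$ with $\varphi(\mathbb T^1\times[-t_1,t_1])\subset\mathbb T^1\times(-t_2,t_2)$. Keep $\varphi$ on $\mathbb T^1\times[-t_1,t_1]$. The region between the essential Jordan curve $\varphi(\mathbb T^1\times\{t_1\})$ and $\mathbb T^1\times\{t_2\}$ is a closed annulus. As $\varphi$ preserves the ends, this region lies in $\varphi(\mathbb T^1\times[t_1,\infty))$, so it meets $\varphi(\mathbb T^1\times[-t_1,t_1])$ only along the curve. Let $\Psi$ be a homeomorphism from $\mathbb T^1\times[t_1,t_2]$ onto this region that maps bottom to bottom, top to top, and is the identity on $\pi_1(\mathbb A)$; reflections of the standard annulus allow us to achieve the last two requirements. Then $\Psi^{-1}\varphi$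 on the bottom circle and $\Psi^{-1}$ on the top circle are circle homeomorphisms of degree $1$. Interpolate linearly between increasing lifts of the two; this gives a homeomorphism of $\mathbb T^1\times[t_1,t_2]$ preserving each circle $\mathbb T^1\times\{y\}$. Followed by $\Psi$, it extends $\varphi$ to $\mathbb T^1\times[t_1,t_2]$ and is the identity on $\mathbb T^1\times\{t_2\}$. Do the same below.

The result is a homeomorphism of $\mathbb A_0=\mathbb T^1\times[-t_2,t_2]$, still called $\varphi$, unchanged near $C$, preserving each boundary circle and acting trivially on $\pi_1$. So it is isotopic to the identity.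

**Step 3: lifting the isotopy.** Lift the isotopy to maps $\tilde f_\theta$ of $\mathbb R\times[-t_2,t_2]$, $\theta\in[0,1]$, with $\tilde f_0=\mathrm{id}$. The families $\tilde f_\theta T$ and $T\tilde f_\theta$ lift the same homotopy and agree at $\theta=0$, so $\tilde f_\theta T=T\tilde f_\theta$ for all $\theta$. Each $\tilde f_\theta$ is injective: if $\tilde f_\theta u=\tilde f_\theta z$, then $u=T^mz$ for some $m$, hence $\tilde f_\theta z=T^m\tilde f_\theta z$ and $m=0$. From now on let $\tilde\varphi=\tilde f_1$; this changes $\alpha$ by an integer only, and $G,\gamma_s$ are formed with this $\tilde\varphi$. The function $x(\tilde f_\theta z)-x(z)$ is $T$-invariant and continuous in $(z,\theta)$, so there is $M$ with $|x(\tilde f_\theta z)-x(z)|\le M$ for all $z,\theta$. Fix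
$$R=2D+2M+2.\tag{5}$$

## 7. Long continua with separated translates

**Lemma 8.** There are continua $K_0^1\subset K_0^2\subset\cdots$ in $\tilde C$ with $k(K_0^n)=[\alpha_n,\beta_n]$, $\alpha_n\le-n$, $\beta_n\ge n$.

*Proof.* By Lemma 7 and Baire there is $p\in X\setminus\bigcup_n(P_n\cup Q_{-n})$, and $p\in\tilde C$ since the ends are in the removed sets. Let $n>|k(p)|$. The component of $F=\{-\infty\}\cup\{k\le n\}$ containing $p$ misses $-\infty$, because $p\notin P_n$; so it is a continuum in $\tilde C$. By boundary bumping it meets $\partial F\subset\{k=n\}$. Symmetrically, the component of $\{+\infty\}\cup\{k\ge-n\}$ containing $p$ is a continuum in $\tilde C$ and meets $\{k=-n\}$. Let $K_0^n$ be the union of the two. Both contain $p$, so $K_0^n$ is a continuum, and $k(K_0^n)$ is a compact interval containing $[-n,n]$. These sets increase with $n$; shift the index so that they are defined for all $n\ge1$. $\square$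

**A minimal family.** Next we want a family of such sequences that is recurrent under $G$. Let $\mathcal H$ be the space of nonempty compact subsets of $\tilde C$ with the Hausdorff metric, and let $\mathcal Y$ be the closure of $\{(\gamma K_0^n)_n:\gamma\in G\}$ in $\mathcal H^{\mathbb N}$. For $\mathbf K=(K^n)\in\mathcal H^{\mathbb N}$ put $c(\mathbf K)=\min k(K^1)-\alpha_1$, which is continuous in $\mathbf K$. For $\mathbf K=\gamma_s(K_0^n)_n$ we have $c(\mathbf K)=s$. Passing to limits, every $\mathbf K\in\mathcal Y$ consists of continua with
$$K^n\subset K^{n+1},\qquad k(K^n)=[\alpha_n+c(\mathbf K),\beta_n+c(\mathbf K)]\quad\text{for all }n.\tag{6}$$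
The group $G$ acts on $\mathcal Y$ by homeomorphisms, and $c(\gamma_s\mathbf K)=c(\mathbf K)+s$. For each $r$ the set $\{\mathbf K\in\mathcal Y:|c|\le r\}$ is compact: by (6) its $n$-th terms are subsets of the compact set $\{\alpha_n-r\le k\le\beta_n+r\}$, the nonempty compact subsets of a compact metric space form a compact space, and products of compact spaces are compact.

Every nonempty closed $G$-invariant subset of $\mathcal Y$ meets the compact set $\{|c|\le1\}$: apply a power of $T$. So the intersection of a chain of such subsets is nonempty, and by Zorn's lemma there is a minimal nonempty closed $G$-invariant set $\tilde{\mathcal M}\subset\mathcal Y$. By minimality every $G$-orbit in $\tilde{\mathcal M}$ is dense in $\tilde{\mathcal M}$, that is: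
$$\text{for }\mathbf K,\mathbf L\in\tilde{\mathcal M}\text{ there are }v_j\in G\text{ with }\gamma_{v_j}\mathbf K\to\mathbf L;\ \text{necessarily }v_j\to c(\mathbf L)-c(\mathbf K).\tag{7}$$

**Lemma 9 (density).** For $\mathbf K\in\tilde{\mathcal M}$, $\bigcup_nK^n$ is dense in $\tilde C$.

*Proof.* The union is connected, and by (6) $k$ is unbounded on it in both directions. So its closure in $X$ is a continuum containing both ends; use Lemma 5. $\square$

**Lemma 10 (separation).** If $\mathbf K,\mathbf L\in\tilde{\mathcal M}$ and $c(\mathbf K)\ne c(\mathbf L)$, then $K^n\cap L^n=\emptyset$ for all $n$. Consequently, for every $n$,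
$$\delta_n:=\inf\{\operatorname{dist}(K^n,L^n):\mathbf K,\mathbf L\in\tilde{\mathcal M},\ |c(\mathbf K)-c(\mathbf L)|\ge1\}>0.\tag{8}$$

*Proof.* **A meeting point propagates to the end.** Exchanging the two if necessary, let $r=c(\mathbf L)-c(\mathbf K)>0$, and suppose $q\in K^n\cap L^n$. By (7) take $v_j\to r$ with $\gamma_{v_j}\mathbf K\to\mathbf L$. Put $\mathbf L_0=\mathbf K$, $\mathbf L_1=\mathbf L$ and inductively, passing to successive subsequences of $(v_j)$, $\mathbf L_{i+1}=\lim_j\gamma_{v_j}\mathbf L_i$. The limits exist along subsequences, because $c(\gamma_{v_j}\mathbf L_i)$ is bounded. Then $c(\mathbf L_i)=c(\mathbf K)+ir$.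

We claim $L_i^n\cap L_{i+1}^n\ne\emptyset$ for all $i\ge0$. For $i=0$ this is $q$. If $q_i\in L_{i-1}^n\cap L_i^n$, then $\gamma_{v_j}q_i\in\gamma_{v_j}L_{i-1}^n\cap\gamma_{v_j}L_i^n$. The points $\gamma_{v_j}q_i$ have bounded $k$, so they have a limit point along the subsequence defining $\mathbf L_{i+1}$. That subsequence is contained in the one defining $\mathbf L_i$, so the limit point lies in $L_i^n\cap L_{i+1}^n$.

By (6), $k(L_i^n)=k(K^n)+ir$, so the sets $L_i^n$ tend to $+\infty$ and $\bigcup_{i\ge0}L_i^n\cup\{+\infty\}$ is compact. It is connected, because consecutive sets meet. So it is a continuum contained in $\{k\ge a\}\cup\{+\infty\}$ with $a=\min k(K^n)$. Hence $K^n\subset Q_a$.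

**The same toward $-\infty$.** Take $w_j\to-r$ with $\gamma_{w_j}\mathbf L\to\mathbf K$ and start from $\mathbf L,\mathbf K$. The same argument gives $L^n\subset P_b$ with $b=\max k(L^n)$. Then $q\in P_b\cap Q_a$, which contradicts (II).

**Uniformity.** If $\delta_n=0$, take $\mathbf K_j,\mathbf L_j\in\tilde{\mathcal M}$ with $|c(\mathbf K_j)-c(\mathbf L_j)|\ge1$ and $\operatorname{dist}(K_j^n,L_j^n)\to0$. Applying powers of the isometry $T$ to both, we may assume $0\le c(\mathbf K_j)\le1$. By (3), close points have values of $k$ at bounded distance, so by (6) the $c(\mathbf L_j)$ are bounded. Passing to limits we get $\mathbf K,\mathbf L\in\tilde{\mathcal M}$ with $|c(\mathbf K)-c(\mathbf L)|\ge1$ and $K^n\cap L^n\ne\emptyset$, a contradiction. $\square$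

In particular, for $\mathbf K\in\tilde{\mathcal M}$ and $s,t\in G$ with $|s-t|\ge1$,
$$\operatorname{dist}(\gamma_sK^n,\gamma_tK^n)\ge\delta_n.\tag{9}$$

## 8. Half-turn labels are invariant under $G$

The labels of Section 1 are available for every nondegenerate continuum $L\subset\tilde C$, because such an $L$ does not separate the plane. Indeed, let $O$ be a bounded component of $\mathbb R^2\setminus L$. The connected unbounded sets $\tilde U^+$ and $\tilde U^-$ miss $L$, so each lies in one component of $\mathbb R^2\setminus L$, which cannot be the bounded $O$. Hence $O\subset\tilde C$, but $\tilde C$ has empty interior.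

**Lemma 11.** Let $L\subset\tilde C$ be a nondegenerate continuum, $z\in\tilde C\setminus L$, and $w,w'\in L$ with $|k(w)-k(z)|\ge R$ and $|k(w')-k(z)|\ge R$. Then for all $\gamma\in G$
$$\mathcal W(\gamma L,\gamma z;\gamma w,\gamma w')=\mathcal W(L,z;w,w').$$

*Proof.* By (3) the difference $|x(w)-x(z)|$ is at least $R-2D>0$, and the same for $w'$; as differences of $k$ are $G$-invariant, all labels are defined. For $\gamma=T^{\pm1}$ the statement is clear, since $T$ is a translation. For $\gamma=\tilde\varphi$ we follow the isotopy. By Lemma 1 choose a disc neighborhood $V\subset\mathbb R\times(-t_2,t_2)$ of $L$ missing $z$. Since each $\tilde f_\theta$ is injective, $\tilde f_\theta u-\tilde f_\theta z\ne0$ on the simply connected set $V\times[0,1]$, and its argument has a continuous lift in $(u,\theta)$. For $\theta=0$ this gives a determination for $(L,z)$, and for $\theta=1$ one for $(\tilde\varphi L,\tilde\varphi z)$. For $u=w,w'$,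
$$|x(\tilde f_\theta u)-x(\tilde f_\theta z)|\ge|x(u)-x(z)|-2M\ge R-2D-2M>0\qquad(0\le\theta\le1),$$
so the integers at $w$ and $w'$ do not change with $\theta$. Since the hypothesis is $G$-invariant, the statement for $\tilde\varphi$, applied to the preimages, gives the one for $\tilde\varphi^{-1}$, and by iteration the one for all of $G$. $\square$

## 9. Two opposite translates that look alike

What we aim at is this. For a long continuum $K$ from $\tilde{\mathcal M}$ and a suitable $v\in G$, the translates $\gamma_vK$ and $\gamma_{-v}K$ shall have the same label seen from each of three points $z_1,z_2,z_3$ of $K$. After moving by $\gamma_v$ this becomes (1) with $\kappa=\gamma_v$.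

The obvious way is to let $\gamma_\tau K$ vary from $\tau=-v$ to $\tau=v$ and to watch the label from $z_j$. It fails around $\tau=0$, because $\gamma_\tau K$ then collides with $z_j\in K$; (9) protects us only when the parameters differ by at least $1$. The way around is to watch from a point that is *near $T^{\rho_0}z_j$ in the plane* but belongs to a continuum *with a very different parameter*. By Lemma 9 such points exist in $K^N$ for large $N$.

**Choices.** Fix $\mathbf K=(K^n)\in\tilde{\mathcal M}$ and $n_0$ with $\beta_{n_0}-\alpha_{n_0}\ge20R$. Put $K=K^{n_0}$. By (6), $k(K)$ is an interval of length at least $20R$, so we can choose $z_0,\dots,z_4\in K$ with $k(z_{i+1})-k(z_i)\ge5R$.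

Fix an integer $\rho_0\ge3R$. By Lemma 9 and nestedness choose $N\ge n_0$ and $y_1,y_2,y_3\in K^N$ with
$$|y_j-T^{\rho_0}z_j|<\min(1,\delta_{n_0}),\qquad\text{hence}\quad|k(y_j)-k(z_j)-\rho_0|\le2D+1<R .$$

The infinitely many triples $(\gamma_sy_1,\gamma_sy_2,\gamma_sy_3)$, $s\in G\cap[0,1]$, lie in a compact set, since $k$ is bounded on them. So there are $s<s'$ in $G\cap[0,1]$ with
$$|\gamma_sy_j-\gamma_{s'}y_j|<\min(1,\delta_N)\qquad(j=1,2,3).$$
Let $\delta=s'-s\in G\cap(0,1]$ and choose $q\in\mathbb N$ with $v:=q\delta\in[R,R+1]$. Then $v\in G$, and $1\le v\le\frac32R$, as $R\ge2$. One $v$ serves all three $j$.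

**The label to be followed.** Fix $0\le i<j<l\le4$, so $j\in\{1,2,3\}$. For $\tau\in G\cap[\rho_0-v,\rho_0+v]$ let
$$\omega(\tau)=\mathcal W(\gamma_\tau K,\,y_j;\ \gamma_\tau z_i,\gamma_\tau z_l).$$
Here $\tau\ge3R-\frac32R=\frac32R\ge1$, so $y_j\in K^N$ is not in $\gamma_\tau K\subset\gamma_\tau K^N$ by (9). Moreover, since $|\tau-\rho_0|\le v$,
$$k(\gamma_\tau z_l)-k(y_j)\ge5R-v-R\ge\tfrac52R,\qquad k(\gamma_\tau z_i)-k(y_j)\le-5R+v+R\le-\tfrac52R.\tag{10}$$
As $\frac52R>2D$, (3) shows that $\omega(\tau)$ is defined.

**Step 1: $\omega(\tau+\delta)=\omega(\tau)$ if $\tau,\tau+\delta\in G\cap[\rho_0-v,\rho_0+v]$.** The recurrence of the points $y_j$ lets us move $\tau$ by a small step. Put $t=\tau+s'=\tau+\delta+s$. By Lemma 11, whose hypothesis holds by (10), applied with $\gamma_s$ and with $\gamma_{s'}$ respectively,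
$$\omega(\tau+\delta)=\mathcal W(\gamma_tK,\gamma_sy_j;\gamma_tz_i,\gamma_tz_l),\qquad\omega(\tau)=\mathcal W(\gamma_tK,\gamma_{s'}y_j;\gamma_tz_i,\gamma_tz_l).$$
The continuum and the two marked points are now the same, and the viewpoints are close. We check the hypotheses of Lemma 2 for the segment from $\gamma_sy_j$ to $\gamma_{s'}y_j$. Since $|t-s|=\tau+\delta\ge1$,
$$\operatorname{dist}(\gamma_sy_j,\gamma_tK)\ge\operatorname{dist}(\gamma_sK^N,\gamma_tK^N)\ge\delta_N,$$
and the segment is shorter than $\delta_N$, so it misses $\gamma_tK$. Its points $p$ satisfy $|x(p)-x(\gamma_sy_j)|<1$. By (10) for $\tau+\delta$ and (3), $x(\gamma_tz_l)-x(p)\ge\frac52R-2D-1>0$, and similarly $x(\gamma_tz_i)-x(p)<0$. So Lemma 2 gives the equality.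

Starting from $\tau=\rho_0-v$, which is in $G$, and iterating $2q$ times, we get
$$\omega(\rho_0-v)=\omega(\rho_0+v).$$

**Step 2: $\omega(\rho_0\pm v)=\mathcal W(\gamma_{\pm v}K,z_j;\gamma_{\pm v}z_i,\gamma_{\pm v}z_l)$.** At the two extreme values of $\tau$ we return from $y_j$ to $z_j$. The point $T^{\rho_0}z_j$ is in $\gamma_{\rho_0}K$, and $v\ge1$, so $\operatorname{dist}(T^{\rho_0}z_j,\gamma_{\rho_0\pm v}K)\ge\delta_{n_0}$ by (9). Hence the segment $[y_j,T^{\rho_0}z_j]$, of length less than $\delta_{n_0}$, misses $\gamma_{\rho_0\pm v}K$. Its points have $x$-coordinate within $1$ of $x(T^{\rho_0}z_j)$. Since $k(z_l)-k(z_j)\pm v\ge\frac72R$ and $k(z_i)-k(z_j)\pm v\le-\frac72R$, and $\frac72R-2D-1>0$, the horizontal condition of Lemma 2 holds along the segment. So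
$$\omega(\rho_0\pm v)=\mathcal W(\gamma_{\rho_0\pm v}K,T^{\rho_0}z_j;\gamma_{\rho_0\pm v}z_i,\gamma_{\rho_0\pm v}z_l).$$
Apply the translation $T^{-\rho_0}$.

Steps 1 and 2 together give, for all $0\le i<j<l\le4$,
$$\mathcal W(\gamma_vK,z_j;\gamma_vz_i,\gamma_vz_l)=\mathcal W(\gamma_{-v}K,z_j;\gamma_{-v}z_i,\gamma_{-v}z_l).\tag{11}$$

**Step 3: the five-point lemma applies.** It remains to turn (11) into (1). We have $|k(\gamma_{-v}z_i)-k(z_j)|\ge5R-\frac32R\ge R$, likewise for $z_l$, and $z_j\notin\gamma_{-v}K$ by (9). So Lemma 11 with $\gamma_v$ gives
$$\mathcal W(\gamma_{-v}K,z_j;\gamma_{-v}z_i,\gamma_{-v}z_l)=\mathcal W(K,\gamma_vz_j;z_i,z_l).$$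
Put $K'=\gamma_vK$ and $\kappa=\gamma_v|_K$. Then (11) says exactly that (1) holds for all $0\le i<j<l\le4$. We check the hypotheses of Lemma 3. The continua $K,K'\subset\tilde C$ are nondegenerate, do not separate the plane (Section 8), and are disjoint by (9). For $a\ne b$,
$$k(\gamma_vz_b)-k(z_a)=k(z_b)-k(z_a)+v$$
has the sign of $b-a$ and absolute value at least $5R-\frac32R=\frac72R>2D$. By (3), $x(\kappa z_b)-x(z_a)$ is nonzero with the sign of $b-a$. So Lemma 3 applies and says that (1) cannot hold for all triples, a contradiction.

Hence case (II) is impossible. Case (I) holds, and Section 5 proves Theorem 2. If $C$ were indecomposable and $\varphi|_C$ semiconjugate to an irrational rotation, Theorem 2 would make $C$ decomposable; this proves Theorem 1. $\blacksquare$
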